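\title{The second eigenvalue of the Paneitz operator in dimension three}

\begin{abstract}
Let $(M,g)$ be a closed connected Riemannian three-manifold with positive Yamabe invariant and positive $Q$ curvature. We prove that its Paneitz operator $P$ has exactly one negative eigenvalue and trivial kernel, which answers a question of Hang and Yang. The proof minimizes the Paneitz energy among conformal metrics of nonnegative scalar curvature. The constraint makes the energy positive on limits that have a zero, and its Lagrange multiplier vanishes by a maximum principle. The same method gives a trichotomy for conformal classes of positive Yamabe invariant, and in the positive case the sign of the Green's function of $P$.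
\end{abstract}

\section{The question and the results}\label{sec:intro}

Throughout, $(M,g)$ is a smooth, compact, connected Riemannian three-manifold without boundary. We write $\mathrm{Rc}$ for the Ricci tensor, $R$ for the scalar curvature, $d\mu$ for the volume form, and $\Delta=\operatorname{div}\nabla$, so that $-\Delta\ge0$. The \emph{$Q$ curvature} and the \emph{Paneitz operator} of $g$ are
\begin{align*}
Q&=-\tfrac14\Delta R-2|\mathrm{Rc}|^2+\tfrac{23}{32}R^2,\\
P\varphi&=\Delta^2\varphi+4\operatorname{div}\big(\mathrm{Rc}(\nabla\varphi,e_i)e_i\big)-\tfrac54\operatorname{div}(R\nabla\varphi)-\tfrac12Q\varphi,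
\end{align*}
where $e_1,e_2,e_3$ is a local orthonormal frame and repeated indices are summed. The operator $P$ is elliptic and formally self-adjoint; its spectrum on $L^2(M)$ is a sequence of real eigenvalues $\lambda_1(P)\le\lambda_2(P)\le\cdots$, counted with multiplicity. Its quadratic form is the \emph{Paneitz energy}
\[
E(u)=\int_M(\Delta u)^2-4\,\mathrm{Rc}(\nabla u,\nabla u)+\tfrac54R|\nabla u|^2-\tfrac12Qu^2\,d\mu,\qquad u\in H^2(M),
\]
and $E(u,v)$ denotes the associated symmetric bilinear form. The second order companion of $P$ is the \emph{conformal Laplacian} $L=-8\Delta+R$, with quadratic form $\mathcal L(w)=\int_M8|\nabla w|^2+Rw^2\,d\mu$, and the \emph{Yamabe invariant} is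
\[
Y(g)=\inf\Big\{\mathcal L(w)\,\|w\|_{L^6}^{-2}:\ w\in C^\infty(M),\ w>0\Big\}.
\]

Both operators are conformally covariant. If $u>0$ is smooth, $w=1/u$ and $\hat g=u^{-4}g=w^4g$, then
\begin{equation}\label{eq:cov}
P_{\hat g}\varphi=u^7P(u\varphi),\qquad L_{\hat g}f=w^{-5}L(wf),\qquad d\hat\mu=u^{-6}d\mu .
\end{equation}
Since $P1=-\frac12Q$ and $L1=R$ for every metric, it follows that
\begin{equation}\label{eq:cov2}
E_{\hat g}(\varphi)=E(u\varphi),\qquad Q_{\hat g}=-2u^7Pu,\qquad R_{\hat g}=u^5Lw .
\end{equation}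
Thus $P$ governs $Q$ as $L$ governs $R$, with one difference: the sign. Positive scalar curvature makes $L$ a positive operator, whereas positive $Q$ curvature gives $E(1)=-\frac12\int Q\,d\mu<0$ and so forces $\lambda_1(P)<0$. The eigenvalues of $P$ change under a conformal change of metric, but by the first identity in \eqref{eq:cov2} the number of negative eigenvalues does not (Lemma~\ref{lem:count}). It is natural to ask how large this invariant can be when $Q>0$.

\begin{example}\label{ex:basic}
(a) \emph{The round sphere.} Here $\mathrm{Rc}=2g$, $R=6$, $Q=-24+\frac{23}{32}\cdot36=\frac{15}8$ and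
\[
P=\Delta^2+\tfrac12\Delta-\tfrac{15}{16}=(-\Delta+\tfrac34)(-\Delta-\tfrac54).
\]
The eigenvalues of $-\Delta$ are $0,3,8,\dots$, so $\lambda_1(P)=-\frac{15}{16}$ and $\lambda_2(P)=\frac{15}4\cdot\frac74=\frac{105}{16}$.

(b) \emph{Hyperbolic manifolds.} Here $\mathrm{Rc}=-2g$, $R=-6$, again $Q=\frac{15}8$, but $Y(g)<0$ (test with $w=1$), and $P=(-\Delta-\frac34)(-\Delta+\frac54)$. So $P$ has as many negative eigenvalues as $-\Delta$ has eigenvalues below $\frac34$. Suppose such a manifold has a smooth map $f:M\to\mathbb R/\mathbb Z$ that is onto on fundamental groups, and let $f_N:M_N\to\mathbb R/N\mathbb Z$ be its lift to the $N$-fold cyclic cover, $N\ge3$. The functions $v=\cos(2\pi f_N/N+\theta)$ and their multiples form a plane; they satisfy $|\nabla v|\le2\pi\max|df|/N$, and $\int v^2=\frac12\operatorname{vol}(M_N)$ by averaging over the deck group. For large $N$ the operator $-\Delta$ therefore has two eigenvalues below $\frac34$ on $M_N$, and $\lambda_2(P)<0$ although $Q>0$.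

(c) \emph{The product $S^2\times S^1$} of the unit sphere with a circle of any length. The Ricci eigenvalues are $1,1,0$, so $R=2$ and $Q=-4+\frac{23}8=-\frac98$. On the product of eigenfunctions with eigenvalues $\sigma\in\{0,2,6,\dots\}$ and $\nu\ge0$, $P$ acts as multiplication by $(\sigma+\nu)^2-\frac32\sigma+\frac52\nu+\frac9{16}\ge(\sigma-\frac34)^2>0$. So $P$ is positive.
\end{example}

In (a) and (c) we have $Y(g)>0$, as for every metric with $R>0$, by the Sobolev embedding $H^1\subset L^6$. Example (b) shows that the sign of $Q$ alone does not control $\lambda_2(P)$. Hang and Yang \cite{HY} pose the following problem.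

\medskip\noindent
\textbf{Question.} \emph{Is there a manifold $(M,g)$ as above with $Y(g)>0$ and $Q>0$ whose Paneitz operator has two or more negative eigenvalues, that is, $\lambda_2(P)<0$?}

\medskip
Which answer should one expect? Let $Z=\mathrm{Rc}-\frac13Rg$ be the trace-free Ricci tensor. Since $|\mathrm{Rc}|^2=|Z|^2+\frac13R^2$ and $\frac{23}{32}-\frac23=\frac5{96}$,
\begin{equation}\label{eq:Q}
Q=-\tfrac14\Delta R-2|Z|^2+\tfrac5{96}R^2 .
\end{equation}
So $Q>0$ implies $\int|Z|^2<\frac5{192}\int R^2$: the metric is close to Einstein in an integral sense, and $Y(g)>0$ selects the spherical rather than the hyperbolic model. This suggests the answer no. On the other hand, the pinching is only in $L^2$, the first order terms of $E$ are already negative on the sphere, and a fourth order operator has no maximum principle to appeal to.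

\begin{theorem}\label{thm:main}
If $Y(g)>0$ and $Q>0$, then $\lambda_1(P)<0<\lambda_2(P)$. In particular, the answer to the Question is no.
\end{theorem}

Connectedness matters: on a disjoint union of two round spheres $P$ has two negative eigenvalues.

To state the finer results, let $Y(g)>0$. Then for each $p\in M$ there is a Green's function $G_p$ with $LG_p=\delta_p$, smooth and positive on $M\setminus\{p\}$ (Lemma~\ref{lem:green}), and $G_p^4g$ is a metric of zero scalar curvature on $M\setminus\{p\}$ by \eqref{eq:cov2}. We call the conformal class $[g]$ \emph{exceptional} if $\mathrm{Rc}(G_p^4g)\equiv0$ on $M\setminus\{p\}$ for some $p$. This is a property of $[g]$: by \eqref{eq:cov} the Green's function of $w^4g$ is $G_p/(w(p)w)$, so $G_p^4g$ changes only by the constant factor $w(p)^{-4}$.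

\begin{theorem}\label{thm:two}
Let $Y(g)>0$.
\begin{itemize}
\item[(a)] If $[g]$ is exceptional, then $\lambda_2(P)>0$.
\item[(b)] Let $[g]$ be not exceptional, and suppose that either some metric in $[g]$ has $Q\ge0$, $Q\not\equiv0$, or some metric in $[g]$ has $R\ge0$ and $\int Q\,d\mu>0$. Then $\lambda_1(P)<0<\lambda_2(P)$, and $[g]$ contains a metric $\hat g$ with $R_{\hat g}>0$, $Q_{\hat g}=Q_0$ a positive constant, and $\lambda_2(P_{\hat g})\ge\frac72Q_0$.
\end{itemize}
On the round $S^3$ the equality $\lambda_2(P)=\frac72Q=\frac{105}{16}$ holds.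
\end{theorem}

\begin{theorem}\label{thm:three}
Let $Y(g)>0$ and let $[g]$ be not exceptional. Exactly one of the following holds.
\begin{itemize}
\item[$(+)$] $[g]$ contains a metric with $R>0$ and $Q$ a positive constant.
\item[$(0)$] $[g]$ contains a metric with $R>0$ and $Q\equiv0$; then $\lambda_1(P)=0<\lambda_2(P)$.
\item[$(-)$] $[g]$ contains a metric with $R>0$ and $Q=-cR<0$ for a constant $c>0$.
\end{itemize}
In case $(+)$ the following hold: {\rm(i)} $\lambda_1(P)<0<\lambda_2(P)$; {\rm(ii)} every metric in $[g]$ with $Q\ge0$ has $R>0$; {\rm(iii)} the Green's function of $P$ is negative on all of $M\times M$, the diagonal included; {\rm(iv)} $E(u)>0$ for every nonzero $u\in H^2(M)$ that vanishes at some point; {\rm(v)} the infimum of $E(u)\big(\int u^{-6}d\mu\big)^{1/3}$ over all positive $u\in H^2(M)$ is finite and attained.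
\end{theorem}

We do not determine the sign of $\lambda_2(P)$ in case $(-)$.

\section{The round sphere and the plan of the proof}\label{sec:sphere}

On $S^3\subset\mathbb R^4$ one can see that $\lambda_2(P)>0$ without knowing the spectrum. Fix $p\in S^3$ and let $x\in\mathbb R^3$ be the stereographic coordinate from $p$ of the point $\xi\in S^3$. Then $g=4(1+|x|^2)^{-2}|dx|^2$ and $|\xi-p|^2=4/(1+|x|^2)$, so
\[
w^4g=|dx|^2\qquad\text{for}\qquad w=\frac{\sqrt2}{|\xi-p|}=\sqrt{\tfrac12(1+|x|^2)} .
\]
Flatness gives $Lw=0$ away from $p$, and $|\xi-p|^{-1}=(2\sin\frac r2)^{-1}$ differs from $1/r$, with $r$ the distance to $p$, by a bounded term; hence $G_p=(32\pi|\xi-p|)^{-1}$, and the round sphere is exceptional. The Paneitz operator of $|dx|^2$ is $\Delta^2$, so \eqref{eq:cov2} gives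
\begin{equation}\label{eq:flat}
E(u)=\int_{\mathbb R^3}(\Delta\varphi)^2\,dx,\qquad\varphi=wu,
\end{equation}
for $u$ vanishing near $p$. For $u=1$ this fails: the left side is negative, while $\Delta w\sim\sqrt2/|x|$ is not square integrable at infinity. But \eqref{eq:flat} does hold whenever $u(p)=0$ (Lemma~\ref{lem:identities}). As a check, take $u=1-\xi\cdot p=2/(1+|x|^2)$. Then $\varphi=\sqrt2(1+|x|^2)^{-1/2}$, $\Delta\varphi=-3\sqrt2(1+|x|^2)^{-5/2}$, and the right side is $72\pi\int_0^\infty s^2(1+s^2)^{-5}ds=72\pi\cdot\frac{5\pi}{256}=\frac{45}{32}\pi^2$. The left side is $-\frac{15}{16}\cdot2\pi^2+\frac{105}{16}\cdot\frac{2\pi^2}4=\frac{45}{32}\pi^2$, by Example~\ref{ex:basic}(a).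

Now suppose $\lambda_2(P)\le0$. The plane spanned by the first two eigenfunctions contains a smooth $u\ne0$ with $u(p)=0$ and $E(u)\le0$. By \eqref{eq:flat}, $\varphi=wu$ is harmonic; it is bounded because $|u|\le C|\xi-p|$; so it is constant, and $u$ is a nonzero multiple of $|\xi-p|$, which is not smooth. This contradiction is the whole proof for the sphere: \emph{a function with a zero has positive energy, and every plane of functions contains a function with a zero.}

On a general manifold the scalar-flat metric $G_p^4g$ replaces $|dx|^2$, but the term $-4\,\mathrm{Rc}(\nabla\varphi,\nabla\varphi)$ now survives in \eqref{eq:flat}, and it has no sign. We therefore approach $\lambda_2$ differently, through the scale-invariant functional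
\begin{equation}\label{eq:I}
I(u)=E(u)\,W(u)^{1/3},\qquad W(u)=\int_Mu^{-6}\,d\mu,\qquad u>0 .
\end{equation}
By \eqref{eq:cov2}, $I(u)=-\frac12\big(\int\hat Q\,d\hat\mu\big)\operatorname{vol}(\hat g)^{1/3}$ for $\hat g=u^{-4}g$. At a minimizer with $I<0$, the curvature $\hat Q$ is a positive constant and the second variation bounds $\lambda_2(P_{\hat g})$ from below. The only obstruction to the existence of a minimizer is that a minimizing sequence may converge to a function with a zero. To exclude this one needs positive energy for functions with a zero, which is what we could not prove. The way out has three steps.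
\begin{enumerate}
\item Minimize only over the class $\mathcal R$ of those $u$ with $R_{u^{-4}g}\ge0$. For limits of such functions a pointwise inequality absorbs the Ricci term, and a zero forces $E>0$ unless $[g]$ is exceptional (Section~\ref{sec:zero}).
\item A constrained minimizer solves the Euler--Lagrange equation only up to a multiplier supported where $R_{u^{-4}g}=0$. The sign of $|Z|^2$ in \eqref{eq:Q} forces the multiplier to vanish (Section~\ref{sec:mult}).
\item The hypothesis $Q>0$ gives $E(1)<0$, but $1\in\mathcal R$ only if $R\ge0$. A second constrained minimization shows that $E$ is negative somewhere on $\mathcal R$ (Section~\ref{sec:min}).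
\end{enumerate}
The exceptional classes must be treated apart, by the argument given above for the sphere, because step 1 fails for them. On $S^3$ put $u_\lambda=\sqrt{1+\lambda^2|x|^2}/w$. The metric $u_\lambda^{-4}g=(1+\lambda^2|x|^2)^{-2}|dx|^2$ is round, so $I(u_\lambda)=I(1)<0$ for all $\lambda>0$, yet $u_\lambda\to1/w$ uniformly as $\lambda\to0$, and $1/w$ vanishes at $p$ and has energy zero.

\section{Tools}\label{sec:tools}

From now on $Y(g)>0$. Integrals and norms without a label refer to $g$, and $c,C$ denote positive constants that may change from line to line.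

\subsection*{Function spaces and elliptic facts}
We use the following standard facts in dimension three.
\begin{itemize}
\item[(F1)] $H^2=H^2(M)$ embeds continuously in $C^{0,1/2}$ and $W^{1,4}$, and compactly in $C^0$ and $H^1$. For $k\ge2$, $H^k$ is an algebra and $u\mapsto1/u$ is a smooth map of the positive functions in $H^k$ to themselves. Smooth positive functions are dense among the positive functions in $H^2$, because $H^2$ convergence implies uniform convergence. Dually, $L^1\subset H^{-2}$, $\delta_p\in H^{-2}$, and $H^2$ acts continuously on $H^{-2}$ by $\langle v\Theta,\zeta\rangle=\langle\Theta,v\zeta\rangle$.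
\item[(F2)] For $u\in H^2$ we define $Pu\in H^{-2}$ by $\langle Pu,v\rangle=E(u,v)$. If $Pu\in H^k$, then $u\in H^{k+4}$. If $0$ is not an eigenvalue, $P:H^2\to H^{-2}$ is an isomorphism.
\item[(F3)] $E(u)\ge c\|u\|_{H^2}^2-C\|u\|_{L^2}^2$, by the elliptic estimate for $\Delta$ and the interpolation $\|\nabla u\|_{L^2}^2\le\|\Delta u\|_{L^2}\|u\|_{L^2}$. Moreover $E$ is weakly lower semicontinuous on $H^2$: the term $\int(\Delta u)^2$ is, and the other terms are continuous in $H^1$.
\item[(F4)] \emph{Strong maximum principle.} If $f\ge0$ is smooth on a connected manifold and $-\Delta f+Vf\ge0$ for a continuous $V$ of any sign, then $f>0$ or $f\equiv0$.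
\item[(F5)] The first eigenvalue $\lambda_L$ of $L$ has a smooth eigenfunction $h>0$.
\end{itemize}
The hypothesis $Y(g)>0$ enters through $L$. Since $\mathcal L(h)\ge Y(g)\|h\|_{L^6}^2>0$, we have $\lambda_L>0$. Hence $L:H^2\to L^2$ is an isomorphism, and so is $L:L^2\to H^{-2}$ by duality. By density,
\begin{equation}\label{eq:yam}
\mathcal L(w)\ge Y(g)\|w\|_{L^6}^2\quad\text{for positive }w\in H^2 .
\end{equation}
Finally, $L$ satisfies the weak maximum principle:
\begin{equation}\label{eq:wmp}
\zeta\in H^2,\ L\zeta\ge0\text{ a.e.}\quad\Longrightarrow\quad\zeta\ge0 .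
\end{equation}
Indeed, for $\zeta^-=\max(-\zeta,0)\in H^1$ we have $0\le\int\zeta^-L\zeta=-\mathcal L(\zeta^-)\le-\lambda_L\int(\zeta^-)^2$.

\begin{lemma}\label{lem:count}
The number of negative eigenvalues of $P$ is the largest dimension of a subspace of $H^2$ on which $E<0$ away from $0$. The number of nonpositive eigenvalues is the largest dimension of a subspace on which $E\le0$. Both numbers depend only on $[g]$.
\end{lemma}

\begin{proof}
Let $V$ be the span of the eigenfunctions with nonpositive eigenvalue. Then $E\le0$ on $V$, $E>0$ on the nonzero elements of $H^2$ that are $L^2$-orthogonal to $V$, and every subspace of dimension larger than $\dim V$ contains such an element. The same argument with the span of the eigenfunctions with negative eigenvalue, on whose orthogonal complement $E\ge0$, proves the first claim. Multiplication by $u$ is an automorphism of $H^2$ with $E_{\hat g}(\varphi)=E(u\varphi)$, which gives the invariance.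
\end{proof}

\subsection*{Conformal changes}
We write $T^\circ=T-\frac13(\operatorname{tr}T)g$ for the trace-free part of a symmetric $2$-tensor; it does not depend on the metric in $[g]$. For $\hat g=e^{2f}g$ in dimension three, $Z_{\hat g}=Z-(D^2f-df\otimes df)^\circ$ and
\begin{equation}\label{eq:hess}
D^2_{\hat g}\varphi=D^2\varphi-df\otimes d\varphi-d\varphi\otimes df+\langle df,d\varphi\rangle g .
\end{equation}
With $f=-\log u^2$ the first formula becomes
\begin{equation}\label{eq:Z}
Z_{u^{-4}g}=Z+u^{-2}\big(D^2(u^2)\big)^\circ .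
\end{equation}
The operator identities in \eqref{eq:cov}--\eqref{eq:cov2} and these formulas are local, so they apply on open subsets of $M$. Formula \eqref{eq:Q} is an elliptic equation for $R$, and it has the following consequence.

\begin{lemma}\label{lem:Rpos}
Let $u>0$ be smooth and $\hat g=u^{-4}g$. If $\hat R\ge0$ and $\hat Q\ge-c\hat R$ for a constant $c\ge0$, then $\hat R>0$.
\end{lemma}

\begin{proof}
By \eqref{eq:Q}, $-\hat\Delta\hat R+(\frac5{24}\hat R+4c)\hat R=8|\hat Z|^2+4(\hat Q+c\hat R)\ge0$. By (F4), $\hat R>0$ or $\hat R\equiv0$. The latter means $L(1/u)=0$, which contradicts $\lambda_L>0$.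
\end{proof}

\subsection*{The Green's function of $L$}
Fix $p\in M$. Let $r$ be the distance to $p$ near $p$, extended to a positive smooth function on $M\setminus\{p\}$.

\begin{lemma}\label{lem:green}
There is a function $G=G_p$, smooth on $M\setminus\{p\}$, with $LG=\delta_p$. It satisfies $c/r\le G\le C/r$ and $|D^jG|\le Cr^{-1-j}$ for $j=1,2$ on $M\setminus\{p\}$.
\end{lemma}

\begin{proof}
In geodesic polar coordinates $\Delta r=2/r+O(r)$, so $\Delta(1/r)=-r^{-2}\Delta r+2r^{-3}=O(1/r)$ away from $p$. With a cutoff $\chi$ equal to $1$ near $p$, Green's formula on the complement of small balls gives $L\big(\chi/(32\pi r)\big)=\delta_p+f$ with $|f|\le C/r$, so $f\in L^q$ for all $q<3$. Put $G=\chi/(32\pi r)-L^{-1}f$. Here $L^{-1}f\in W^{2,q}\subset C^0$ for $\frac32<q<3$, which gives the two-sided bound near $p$; and $G$ is smooth away from $p$ because $LG=0$ there. For $x$ near $p$, rescale the ball $B(x,r(x)/2)$ by the factor $1/r(x)$. On the rescaled ball $r(x)G$ is bounded and solves an elliptic equation whose coefficients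 are controlled independently of $x$, so interior estimates give the derivative bounds. The function $G^-$ is Lipschitz and supported away from $p$, so $0=\int G^-LG=-\mathcal L(G^-)$ and $G\ge0$. By (F4) on the connected set $M\setminus\{p\}$, $G>0$.
\end{proof}

\subsection*{The constraint class}
Let $\mathcal R$ be the set of positive $u\in H^2$ with $L(1/u)\ge0$ a.e.; for smooth $u$ this says $R_{u^{-4}g}\ge0$. In the variable $w=1/u$ the class is a convex cone, which will supply the admissible variations. It is nonempty, since $1/h\in\mathcal R$. To describe limits, let $\overline{\mathcal R}$ be the set of $u\in H^2$ with $u\ge0$, $u\not\equiv0$, and $L(1/u)\ge0$ a.e.\ on the open set $\{u>0\}$, where $1/u\in H^2_{\mathrm{loc}}$. Both classes are invariant under multiplication by positive constants, and $\mathcal R$ consists of the elements of $\overline{\mathcal R}$ without zeros.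

\begin{lemma}\label{lem:closed}
If $u_i\in\mathcal R$ converge uniformly to $u\in H^2$ and $u\not\equiv0$, then $u\in\overline{\mathcal R}$.
\end{lemma}

\begin{proof}
On compact subsets of $\{u>0\}$ the $u_i$ are bounded below, so $1/u_i\to1/u$ uniformly there. For $0\le\xi\in C_c^\infty(\{u>0\})$ we get $\int u^{-1}L\xi=\lim\int u_i^{-1}L\xi\ge0$. As $L(1/u)\in L^2_{\mathrm{loc}}(\{u>0\})$, it is nonnegative a.e.
\end{proof}

\begin{lemma}\label{lem:compact}
Let $u_i\in H^2$ be positive with $\max u_i=1$ and $E(u_i)\le C$. A subsequence converges weakly in $H^2$, strongly in $H^1$ and uniformly to some $u\ge0$ with $\max u=1$ and $E(u)\le\liminf E(u_i)$. If $u>0$ everywhere, then $1/u_i\to1/u$ in $C^0$ and in $H^1$. If $u$ has a zero, then $W(u_i)\to\infty$.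
\end{lemma}

\begin{proof}
The $u_i$ are bounded in $L^2$, hence in $H^2$ by (F3); (F1) and (F3) give the first sentence. If $u>0$, the $u_i$ are uniformly bounded below, and $\nabla(1/u_i)=-u_i^{-2}\nabla u_i\to\nabla(1/u)$ in $L^2$. If $u(p)=0$, then $u\le Cr^{1/2}$ by (F1), so $u^{-6}\ge cr^{-3}$ is not integrable, and Fatou's lemma gives $W(u_i)\to\infty$.
\end{proof}

\section{The energy of a function with a zero}\label{sec:zero}

Fix $p\in M$, and let $G=G_p$, $\tilde g=G^4g$ on $M\setminus\{p\}$, and $H^2_p=\{u\in H^2:u(p)=0\}$. We first carry \eqref{eq:flat} over to $\tilde g$. The difficulty is at $p$, which is the infinity of $\tilde g$; the weights produced by $G\sim1/r$ are exactly those controlled by Hardy's inequalities.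

\begin{lemma}\label{lem:hardy}
For $u\in H^2_p$,
\begin{equation}\label{eq:hardy}
\int_Mr^{-2}|\nabla u|^2+r^{-4}u^2\,d\mu\le C\|u\|_{H^2}^2 ,
\end{equation}
and $C_c^\infty(M\setminus\{p\})$ is dense in $H^2_p$.
\end{lemma}

\begin{proof}
If $v_k\to u$ in $H^2$ with $v_k$ smooth, then $v_k(p)\to0$ and $v_k-v_k(p)\to u$. So smooth functions vanishing at $p$ are dense in $H^2_p$, and by Fatou's lemma it suffices to prove \eqref{eq:hardy} for them. Only a ball $\{r<\delta\}$ matters, and there $d\mu$ is comparable to $s^2\,ds\,d\omega$ in polar coordinates. For Lipschitz $f$ on $[0,\delta]$, integration by parts and the Cauchy--Schwarz inequality give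
\[
\int_0^\delta f^2\,ds\le4\int_0^\delta f'^2s^2\,ds\ \text{ if }f(\delta)=0,\qquad\int_0^\delta f^2s^{-2}\,ds\le4\int_0^\delta f'^2\,ds\ \text{ if }f(0)=0 .
\]
Apply the first along rays to $\chi|\nabla u|$, with $\chi$ a cutoff supported in the ball, and use $|\nabla|\nabla u||\le|D^2u|$; this bounds $\int r^{-2}|\nabla u|^2d\mu$. Apply the second along rays to $u$; this bounds $\int r^{-4}u^2d\mu$ over the ball by $C\int r^{-2}|\nabla u|^2d\mu$.

Let $\eta_\varepsilon$ be smooth, equal to $0$ for $r<\varepsilon$ and to $1$ for $r>2\varepsilon$, with $|D^j\eta_\varepsilon|\le Cr^{-j}$ for $j\le2$. For smooth $u$ with $u(p)=0$,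
\[
\|(1-\eta_\varepsilon)u\|_{H^2}^2\le C\int_{\{r<2\varepsilon\}}|D^2u|^2+r^{-2}|\nabla u|^2+r^{-4}u^2\,d\mu\to0
\]
by \eqref{eq:hardy}, which proves the density.
\end{proof}

For $u\in H^2_p$ put $\varphi=Gu$ and, with all operations taken with respect to $\tilde g$,
\[
a=\Delta\varphi,\qquad A=(D^2\varphi)^\circ,\qquad X=\varphi\,\mathrm{Rc},\qquad\varrho=\mathrm{Rc}(\nabla\varphi,\nabla\varphi).
\]
Since $\tilde R=0$, the tensor $X$ is trace-free.

\begin{lemma}\label{lem:identities}
For every $u\in H^2_p$, with integrals over $M\setminus\{p\}$,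
\begin{align}
E(u)&=\int a^2-4\varrho+|X|^2\,d\tilde\mu,\label{eq:id1}\\
0&=\int|A|^2+\varrho-\tfrac23a^2\,d\tilde\mu,\label{eq:id2}\\
0&=\int X\cdot A+\varrho\,d\tilde\mu.\label{eq:id3}
\end{align}
\end{lemma}

\begin{proof}
Let first $u\in C_c^\infty(M\setminus\{p\})$. As $\tilde g=(1/G)^{-4}g$, \eqref{eq:cov2} gives $E(u)=E_{\tilde g}(\varphi)$, and $\tilde R=0$ gives $\tilde Q=-2|\mathrm{Rc}|^2$; this is \eqref{eq:id1}. The integrated Bochner formula $\int a^2=\int|D^2\varphi|^2+\varrho$ and $|D^2\varphi|^2=|A|^2+\frac13a^2$ give \eqref{eq:id2}. By the contracted Bianchi identity $\operatorname{div}\mathrm{Rc}=\frac12d\tilde R=0$, so the divergence of the $1$-form $\varphi\,\mathrm{Rc}(\nabla\varphi,\cdot)$ is $\varrho+\varphi\,\mathrm{Rc}\cdot D^2\varphi=\varrho+X\cdot A$, and \eqref{eq:id3} follows.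

By Lemma~\ref{lem:hardy} it remains to show that each term is a continuous quadratic form on $H^2_p$. Put $\Lambda=|D^2u|_g^2+r^{-2}|\nabla u|_g^2+r^{-4}u^2$, so that $\int\Lambda\,d\mu\le C\|u\|_{H^2}^2$. Lemma~\ref{lem:green} gives $|D^2(G^{-2})|_g\le C$, hence by \eqref{eq:Z} $|\mathrm{Rc}_{\tilde g}|_g\le|Z|_g+CG^2|D^2(G^{-2})|_g\le Cr^{-2}$. It also gives
\begin{equation}\label{eq:gradphi}
|d\varphi|_g\le C\big(r^{-1}|\nabla u|+r^{-2}|u|\big)
\end{equation}
and, by \eqref{eq:hess} with $f=2\log G$, $|df|_g\le C/r$, the bound $|D^2_{\tilde g}\varphi|_g^2\le Cr^{-2}\Lambda$. Now $d\tilde\mu=G^6d\mu$, and squared norms scale by $G^{-8}$ on $2$-tensors and by $G^{-4}$ on $1$-forms. Therefore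
\begin{align*}
|D^2_{\tilde g}\varphi|_{\tilde g}^2\,d\tilde\mu&=G^{-2}|D^2_{\tilde g}\varphi|_g^2\,d\mu\le C\Lambda\,d\mu,\\
|X|_{\tilde g}^2\,d\tilde\mu&=u^2|\mathrm{Rc}_{\tilde g}|_g^2\,d\mu\le C\Lambda\,d\mu,\\
|\mathrm{Rc}_{\tilde g}|_{\tilde g}|d\varphi|_{\tilde g}^2\,d\tilde\mu&=G^{-2}|\mathrm{Rc}_{\tilde g}|_g|d\varphi|_g^2\,d\mu\le C\Lambda\,d\mu .
\end{align*}
These bounds control $a^2$, $|A|^2$, $|X|^2$, $X\cdot A$ and $\varrho$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:two}(a)]
Let $\mathrm{Rc}_{\tilde g}\equiv0$ for the point $p$, and suppose $\lambda_2(P)\le0$. The span of the first two eigenfunctions contains a smooth $u\ne0$ with $u(p)=0$ and $E(u)\le0$. By \eqref{eq:id1} $a=0$, and by \eqref{eq:id2} $A=0$. So $D^2_{\tilde g}\varphi=0$ and $|d\varphi|_{\tilde g}$ is constant on the connected set $M\setminus\{p\}$. By \eqref{eq:gradphi}, $|d\varphi|_{\tilde g}=G^{-2}|d\varphi|_g\le C(r|\nabla u|+|u|)\to0$ at $p$, so the constant is zero and $u=\kappa/G$ for a constant $\kappa\ne0$. The smooth function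 $u/\kappa\ge0$ has its minimum $0$ at $p$, so it is $O(r^2)$. This contradicts $1/G\ge cr$.
\end{proof}

In general we must absorb $-4\varrho$. Let $u\ge0$, and on $\{u>0\}$ put
\[
b=\frac{|d\varphi|^2}\varphi\ge0,\qquad B=\frac{(d\varphi\otimes d\varphi)^\circ}\varphi .
\]
Then $\varrho=X\cdot B$ because $\mathrm{Rc}$ is trace-free, and $|B|^2=(1-\frac23+\frac13)b^2=\frac23b^2$. Adding $\alpha$ times \eqref{eq:id2} and $\beta$ times \eqref{eq:id3} to \eqref{eq:id1} produces the integrand
\[
q_{\alpha,\beta}=(1-\tfrac23\alpha)a^2+\alpha|A|^2+\beta X\cdot A+|X|^2+(\alpha+\beta-4)X\cdot B .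
\]
If nothing relates $a$ to $B$, no choice makes this expression nonnegative for all values of $a,A,X,B$: one would need $\alpha+\beta=4$, since $B$ enters linearly, together with $\alpha\le\frac32$ and $\beta^2\le4\alpha$, and these fail narrowly, as $\beta^2\ge\frac{25}4>6\ge4\alpha$. The constraint supplies the missing relation $a\ge2b$, hence $a^2\ge6|B|^2$. Completing squares in $A$ and $B$ then leaves the coefficient
\[
1-\frac{\beta^2}{4\alpha}-\frac{(\alpha+\beta-4)^2}{24-16\alpha}
\]
in front of $|X|^2$, which equals $\frac1{30}>0$ for $\alpha=\frac65$, $\beta=2$.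

\begin{proposition}\label{prop:zero}
Let $u\in\overline{\mathcal R}$ and $u(p)=0$. Then $E(u)\ge0$, and $E(u)=0$ only if $\mathrm{Rc}(G_p^4g)\equiv0$. In particular, if $[g]$ is not exceptional, every $u\in\overline{\mathcal R}$ with $E(u)\le0$ is positive, that is, lies in $\mathcal R$.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:identities} with $\alpha=\frac65$, $\beta=2$,
\[
E(u)=\int q\,d\tilde\mu,\qquad q=\tfrac15a^2+\tfrac65|A|^2+2X\cdot A+|X|^2-\tfrac45\varrho .
\]
The gradient of an $H^1_{\mathrm{loc}}$ function vanishes a.e.\ on its zero set. Applied to $\varphi$ and then to its coordinate derivatives, this shows that $\varphi$, $d\varphi$ and $D^2\varphi$ vanish a.e.\ on $\{u=0\}$, so $q=0$ a.e.\ there. On $\{u>0\}$, which does not contain $p$, \eqref{eq:cov} and $\tilde R=0$ give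
\[
-8\Delta_{\tilde g}(1/\varphi)=L_{\tilde g}(1/\varphi)=G^{-5}L(1/u)\ge0,
\]
and $\Delta_{\tilde g}(1/\varphi)=-\varphi^{-2}a+2\varphi^{-3}|d\varphi|^2=-\varphi^{-2}(a-2b)$. So $a\ge2b\ge0$ a.e.\ on $\{u>0\}$. There we claim
\begin{equation}\label{eq:sos}
q=\tfrac15(a-2b)(a+2b)+\tfrac65\big|A+\tfrac56X\big|^2+\tfrac16\big|X-\tfrac{12}5B\big|^2+\tfrac6{25}|B|^2 .
\end{equation}
Indeed, the first term is $\frac15a^2-\frac45b^2$, the second is $\frac65|A|^2+2X\cdot A+\frac56|X|^2$, the third is $\frac16|X|^2-\frac45X\cdot B+\frac{24}{25}|B|^2$, and $(\frac{24}{25}+\frac6{25})|B|^2=\frac65\cdot\frac23b^2=\frac45b^2$ cancels the $b^2$ term. Every term in \eqref{eq:sos} is nonnegative, so $E(u)\ge0$.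

If $E(u)=0$, then a.e.\ on $\{u>0\}$ the last term gives $B=0$, hence $b=0$ and $d\varphi=0$, and the third term gives $X=0$. So $d\varphi=0$ a.e.\ on the connected set $M\setminus\{p\}$, and $\varphi$ is a constant, positive since $u\not\equiv0$. Then $\{u>0\}=M\setminus\{p\}$, and $X=0$ gives $\mathrm{Rc}_{\tilde g}\equiv0$.
\end{proof}

\begin{example}\label{ex:nonexc}
The function $1/G_p$ satisfies $|D^j(1/G_p)|\le Cr^{1-j}$ for $j\le2$, so $\eta_\varepsilon/G_p$ converges in $H^2$ and $1/G_p\in H^2_p$. It lies in $\overline{\mathcal R}$ because $LG_p=0$ away from $p$, and \eqref{eq:id1} with $\varphi=1$ gives $E(1/G_p)=\int|\mathrm{Rc}_{\tilde g}|^2d\tilde\mu$. Thus $[g]$ is exceptional exactly when $E(1/G_p)=0$ for some $p$, and the equality case in Proposition~\ref{prop:zero} does occur then. Since $P>0$ on $S^2\times S^1$, this product is not exceptional; it has $Q=-\frac9{16}R$ and illustrates case $(-)$ of Theorem~\ref{thm:three}. For the round $\mathbb{RP}^3$ the Green's function lifts to $G_p+G_{-p}$ on $S^3$. In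 the coordinate of Section~\ref{sec:sphere}, $|\xi+p|=|x|\,|\xi-p|$, so $\tilde g$ lifts to a multiple of $v^{-2}|dx|^2$ with $v=s^2/(1+s)^2$, $s=|x|$. By \eqref{eq:Z} this is Ricci-flat only if $(D^2v)^\circ=0$, that is $v''=v'/s$, which forces $v=c_1s^2+c_2$ and is false. So $\mathbb{RP}^3$ is not exceptional, and it illustrates case $(+)$.
\end{example}

\section{The multiplier vanishes}\label{sec:mult}

Substituting $\Delta R=\frac18(R^2-LR)$ in \eqref{eq:Q} and using $\frac1{64}-\frac5{192}=-\frac1{96}$, we obtain for every smooth metric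
\begin{equation}\label{eq:QL}
-\tfrac12Q=-\tfrac1{64}LR+|Z|^2-\tfrac1{96}R^2 .
\end{equation}
This form of \eqref{eq:Q} explains why the constraint costs nothing. Suppose for a moment that a constrained minimizer is smooth, and take the metric it defines as $g$, so that $u=1$ and $R\ge0$. If the unconstrained Euler--Lagrange equation is $P1=k$, the constrained one is $P1=k-Lm$ with a multiplier $m\ge0$, $mR=0$. Since $P1=-\frac12Q$, \eqref{eq:QL} gives
\[
L\Psi=64(k-|Z|^2)+\tfrac23R^2,\qquad\Psi=64m-R .
\]
On $\{\Psi>0\}=\{m>0\}$ we have $R=0$; if $k\le0$ there, then $\mathcal L(\Psi^+)=\int\Psi^+L\Psi\le0$, so $64m=\Psi^+=0$. In reality $u$ is only in $H^2$, so $\Psi\in L^2$ and $L\Psi\in L^1$, and $\Psi^+$ is not an admissible test function. We extend \eqref{eq:QL} to $H^2$ conformal factors and replace the test function argument by Kato's inequality.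

\begin{lemma}\label{lem:formula}
Let $u\in H^2$ be positive, $w=1/u$, $\tau=Lw\in L^2$ and $Z_u=Z+u^{-2}(D^2(u^2))^\circ\in L^2$. Then in $H^{-2}$
\[
u^2Pu=-\tfrac1{64}L(u^4\tau)+S,\qquad S=u^3|Z_u|_g^2-\tfrac1{96}u^5\tau^2\in L^1 .
\]
\end{lemma}

\begin{proof}
Let $u$ be smooth and $\hat g=u^{-4}g$. By \eqref{eq:cov2}, $u^2Pu=w^5(-\frac12\hat Q)$ and $\hat R=u^5\tau$. Apply \eqref{eq:QL} to $\hat g$, and note $w^5L_{\hat g}\hat R=L(w\hat R)=L(u^4\tau)$, $w^5|\hat Z|_{\hat g}^2=w^5u^8|Z_u|_g^2$, and $w^5\hat R^2=u^5\tau^2$. For general $u$, both sides depend continuously on $u$ in the $H^2$ topology, with values in $H^{-2}$. Indeed $\tau$, $u^4\tau$ and $Z_u$ depend continuously on $u$ in $L^2$ (for $Z_u$ use $D^2(u^2)=2uD^2u+2du\otimes du$ and $H^2\subset W^{1,4}$), hence $S$ in $L^1$; the rest is (F1) and the continuity of $L:L^2\to H^{-2}$. The formula follows by density.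
\end{proof}

\begin{lemma}[Kato's inequality]\label{lem:kato}
If $\Psi\in L^1$ and the distribution $L\Psi$ lies in $L^1$, then $\int\Psi^+L\xi\le\int_{\{\Psi>0\}}\xi\,L\Psi$ for every smooth $\xi\ge0$.
\end{lemma}

\begin{proof}
We have $\Delta\Psi=\frac18(R\Psi-L\Psi)\in L^1$. Let $\Psi_n=e^{\Delta/n}\Psi$. These functions are smooth, and $\Psi_n\to\Psi$, $\Delta\Psi_n=e^{\Delta/n}\Delta\Psi\to\Delta\Psi$ in $L^1$; after passing to a subsequence, $\Psi_n\to\Psi$ a.e. Let $j$ be smooth and convex with $j=0$ on $(-\infty,0]$ and $0\le j'\le1$. From $\Delta j(\Psi_n)=j'(\Psi_n)\Delta\Psi_n+j''(\Psi_n)|\nabla\Psi_n|^2$ we get $\int j(\Psi_n)\Delta\xi\ge\int\xi\,j'(\Psi_n)\Delta\Psi_n$. Here $j(\Psi_n)\to j(\Psi)$ in $L^1$ since $j$ is Lipschitz, and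
\[
j'(\Psi_n)\Delta\Psi_n-j'(\Psi)\Delta\Psi=j'(\Psi_n)(\Delta\Psi_n-\Delta\Psi)+\big(j'(\Psi_n)-j'(\Psi)\big)\Delta\Psi\to0
\]
in $L^1$ by dominated convergence. So $\int j(\Psi)\Delta\xi\ge\int\xi\,j'(\Psi)\Delta\Psi$. Take $j(t)=\varepsilon j_0(t/\varepsilon)$, where $j_0$ is such a function with $j_0'=1$ on $[1,\infty)$, and let $\varepsilon\to0$; then $j(t)\to t^+$ uniformly and $j'\to\mathbf 1_{(0,\infty)}$ pointwise, so $\int\Psi^+\Delta\xi\ge\int_{\{\Psi>0\}}\xi\Delta\Psi$. Multiply by $-8$ and add $\int R\Psi^+\xi=\int_{\{\Psi>0\}}R\Psi\xi$.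
\end{proof}

\begin{proposition}\label{prop:mult}
Let $u\in\mathcal R$, $w=1/u$, $\tau=Lw\ge0$, and let $k\in L^1$ satisfy $k\le0$ a.e.\ on $\{\tau=0\}$. Suppose
\begin{equation}\label{eq:vi}
E(u)=\int kw\,d\mu,\qquad\langle Pu,u^2\zeta\rangle\le\int k\zeta\,d\mu\quad\text{for all }\zeta\in H^2\text{ with }L\zeta\ge0 .
\end{equation}
Then $Pu=w^2k$.
\end{proposition}

\begin{proof}
Let $m=L^{-1}(k-u^2Pu)\in L^2$. For $0\le\xi\in L^2$ and $\zeta=L^{-1}\xi\in H^2$,
\[
\int m\xi=\langle Lm,\zeta\rangle=\int k\zeta-\langle Pu,u^2\zeta\rangle\ge0,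
\]
so $m\ge0$. The same computation with $\xi=\tau$, $\zeta=w$ gives $\int m\tau=\int kw-\langle Pu,u\rangle=0$, so $m\tau=0$ a.e. By Lemma~\ref{lem:formula}, $k-Lm=-\frac1{64}L(u^4\tau)+S$, that is,
\[
L\Psi=64(k-S)\in L^1,\qquad\Psi=64m-u^4\tau\in L^2 .
\]
Where $m>0$ we have $\tau=0$ and $\Psi=64m$; where $m=0$ we have $\Psi\le0$. So $\Psi^+=64m$, and a.e.\ on $\{\Psi>0\}$ we have $\tau=0$, $S=u^3|Z_u|^2\ge0$ and $k\le0$, hence $L\Psi\le0$. Lemma~\ref{lem:kato} with $\xi=h$ gives $64\lambda_L\int mh\le0$. As $\lambda_L>0$, $h>0$ and $m\ge0$, we get $m=0$, so $u^2Pu=k$.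
\end{proof}

\section{Two constrained minimizations}\label{sec:min}

In this section $[g]$ is not exceptional, except in the proof of Theorem~\ref{thm:main}. The variations used to obtain \eqref{eq:vi} are the same in both problems. Let $u\in\mathcal R$, $w=1/u$, and $\zeta\in H^2$ with $L\zeta\ge0$. Then $\zeta\ge0$ by \eqref{eq:wmp}, so
\begin{equation}\label{eq:var}
u_t=\frac1{w+t\zeta}\in\mathcal R\quad(t\ge0),\qquad\frac d{dt}\Big|_{t=0}E(u_t)=-2\langle Pu,u^2\zeta\rangle,
\end{equation}
since $t\mapsto u_t$ is a smooth curve in $H^2$ with derivative $-u^2\zeta$ at $t=0$.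

\begin{proposition}\label{prop:B}
Suppose $E(v)<0$ for some $v\in\mathcal R$. Then there is a smooth $u\in\mathcal R$ such that $\hat g=u^{-4}g$ has $\hat R>0$, $\hat Q=Q_0$ a positive constant, and $\lambda_2(P_{\hat g})\ge\frac72Q_0$. Moreover $\lambda_1(P)<0<\lambda_2(P)$.
\end{proposition}

\begin{proof}
\emph{Existence of a minimizer.} Let $\iota\in[-\infty,0)$ be the infimum over $\mathcal R$ of the functional $I$ in \eqref{eq:I}. Since $I(tu)=I(u)$ for $t>0$, there is a minimizing sequence with $\max u_i=1$ and $E(u_i)<0$. Its limit $u$ from Lemma~\ref{lem:compact} has $E(u)\le0$ and lies in $\overline{\mathcal R}$ by Lemma~\ref{lem:closed}, hence in $\mathcal R$ by Proposition~\ref{prop:zero}. Then $W(u_i)\to W(u)$ and $I(u)\le\liminf I(u_i)=\iota$. So $\iota=I(u)$ is finite, and $E_0=E(u)<0$. Put $W_0=W(u)$ and $w=1/u$.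

\emph{The equation.} Along \eqref{eq:var}, $W(u_t)=\int(w+t\zeta)^6$ has derivative $6\int w^5\zeta$ at $t=0$, so
\[
0\le\frac d{dt}\Big|_{t=0^+}I(u_t)=2W_0^{1/3}\Big(-\langle Pu,u^2\zeta\rangle+\frac{E_0}{W_0}\int w^5\zeta\Big).
\]
Thus \eqref{eq:vi} holds with $k=(E_0/W_0)w^5$, which is negative because $E_0<0$ and satisfies $\int kw=E_0$. Proposition~\ref{prop:mult} gives $Pu=(E_0/W_0)u^{-7}$. If $u\in H^j$ with $j\ge2$, the right side is in $H^j$ and $u\in H^{j+4}$ by (F2); so $u$ is smooth. By \eqref{eq:cov2}, $\hat Q=-2E_0/W_0=:Q_0>0$, and $\hat R>0$ by Lemma~\ref{lem:Rpos}.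

\emph{The second variation.} Since $\hat R>0$, the constraint is inactive at $u$: for smooth $\varphi$, $L_{\hat g}\big(1/(1+t\varphi)\big)\to\hat R$ uniformly as $t\to0$, so $u(1+t\varphi)\in\mathcal R$ for small $|t|$ by \eqref{eq:cov}. Let $\int\varphi\,d\hat\mu=0$ and $\hat V=\operatorname{vol}(\hat g)$. As $P_{\hat g}1=-\frac12Q_0$ is constant and $(1+s)^{-6}=1-6s+21s^2+O(s^3)$,
\begin{align*}
E\big(u(1+t\varphi)\big)&=E_{\hat g}(1+t\varphi)=-\tfrac12Q_0\hat V+t^2E_{\hat g}(\varphi),\\
W\big(u(1+t\varphi)\big)^{1/3}&=\hat V^{1/3}\Big(1+\frac{7t^2}{\hat V}\int\varphi^2d\hat\mu+O(t^3)\Big).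
\end{align*}
Multiplying,
\[
I\big(u(1+t\varphi)\big)=I(u)+t^2\hat V^{1/3}\Big(E_{\hat g}(\varphi)-\tfrac72Q_0\int\varphi^2d\hat\mu\Big)+O(t^3).
\]
By minimality $E_{\hat g}(\varphi)\ge\frac72Q_0\int\varphi^2d\hat\mu$, and by density this holds for all $\varphi\in H^2$ of mean zero. The span of the first two eigenfunctions of $P_{\hat g}$ contains a nonzero function of mean zero, so $\lambda_2(P_{\hat g})\ge\frac72Q_0>0$; and $E_{\hat g}(1)<0$ gives $\lambda_1(P_{\hat g})<0$. So $P_{\hat g}$ has exactly one nonpositive eigenvalue, and it is negative. By Lemma~\ref{lem:count} the same holds for $P$.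
\end{proof}

It remains to understand the alternative $E\ge0$ on $\mathcal R$. We want to produce a positive $u$ with $Pu\ge0$, which is incompatible with $Q>0$ by self-adjointness. Minimizing $I$ again is of no use, since now $k=(E_0/W_0)w^5\ge0$ has the wrong sign for Proposition~\ref{prop:mult}. We replace the normalization $W(u)^{1/3}=\|w\|_{L^6}^2$ by $\mathcal L(w)$. It scales in the same way and dominates $W^{1/3}$ by \eqref{eq:yam}, and its derivative is a multiple of $\tau=Lw$, which vanishes where the constraint is active.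

\begin{proposition}\label{prop:C}
Suppose $E\ge0$ on $\mathcal R$. Then there are a smooth $u\in\mathcal R$ and a constant $\kappa\ge0$ with $Pu=\kappa u^{-2}L(1/u)\ge0$. The metric $\hat g=u^{-4}g$ has $\hat R>0$ and $\hat Q=-2\kappa\hat R$.
\end{proposition}

\begin{proof}
Minimize $J(u)=E(u)\mathcal L(1/u)\ge0$ over $\mathcal R$. Since $J(tu)=J(u)$, there is a minimizing sequence with $\max u_i=1$. Then $w_i=1/u_i\ge1$ and $\mathcal L(w_i)\ge\lambda_L\operatorname{vol}(g)$, so $E(u_i)\le C$. Lemmas~\ref{lem:compact} and \ref{lem:closed} give a limit $u\in\overline{\mathcal R}$. If $u$ had a zero, then $\liminf E(u_i)\ge E(u)>0$ by Proposition~\ref{prop:zero}, while $\mathcal L(w_i)\ge Y(g)W(u_i)^{1/3}\to\infty$, and $J(u_i)$ would be unbounded. So $u\in\mathcal R$, $\mathcal L(w_i)\to\mathcal L(w)>0$ for $w=1/u$, and $u$ minimizes $J$.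

Let $\tau=Lw$ and $\kappa=E(u)/\mathcal L(w)\ge0$. Along \eqref{eq:var}, $\mathcal L(w+t\zeta)$ has derivative $2\int\tau\zeta$ at $t=0$, so
\[
0\le\frac d{dt}\Big|_{t=0^+}J(u_t)=2\mathcal L(w)\Big(-\langle Pu,u^2\zeta\rangle+\kappa\int\tau\zeta\Big).
\]
Thus \eqref{eq:vi} holds with $k=\kappa\tau$, which vanishes on $\{\tau=0\}$ and satisfies $\int kw=\kappa\mathcal L(w)=E(u)$. Proposition~\ref{prop:mult} gives $Pu=\kappa w^2Lw$. The right side is in $L^2$, so $u\in H^4$; and if $u\in H^j$ with $j\ge4$, the right side is in $H^{j-2}$ and $u\in H^{j+2}$. So $u$ is smooth. By \eqref{eq:cov2}, $\hat Q=-2\kappa u^5Lw=-2\kappa\hat R$, and $\hat R>0$ by Lemma~\ref{lem:Rpos} with $c=2\kappa$.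
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:two}]
Part (a) was proved in Section~\ref{sec:zero}, and the statement about $S^3$ is Example~\ref{ex:basic}(a), since $\frac72\cdot\frac{15}8=\frac{105}{16}$. For (b), by Proposition~\ref{prop:B} it suffices to show that $E<0$ somewhere on $\mathcal R$. Write the given metric as $\rho^{-4}g$. If it has $R\ge0$ and positive total $Q$ curvature, then $\rho\in\mathcal R$ and $E(\rho)=E_{\rho^{-4}g}(1)<0$. If it has $Q\ge0$, $Q\not\equiv0$, then $P\rho\le0$ and $P\rho\not\equiv0$ by \eqref{eq:cov2}. Were $E\ge0$ on $\mathcal R$, the function $u>0$ of Proposition~\ref{prop:C} would satisfy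
\[
0\le\int\rho\,Pu\,d\mu=\int u\,P\rho\,d\mu<0,
\]
which is absurd.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
If $[g]$ is not exceptional, apply Theorem~\ref{thm:two}(b) to the metric $g$ itself. If $[g]$ is exceptional, then $\lambda_2(P)>0$ by Theorem~\ref{thm:two}(a), and $\lambda_1(P)<0$ because $E(1)=-\frac12\int Q\,d\mu<0$.
\end{proof}

\section{The trichotomy and the Green's function of $P$}\label{sec:tri}

Let $[g]$ be not exceptional. Proposition~\ref{prop:zero} and Lemma~\ref{lem:Rpos} combine to a substitute for the maximum principle for $P$: along a path of functions with $Pu_t\le0$, neither the positivity of $u_t$ nor that of the scalar curvature can be lost first.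

\begin{lemma}\label{lem:path}
Let $u_t$, $0\le t\le T$, be smooth functions depending continuously on $t$ in $C^2(M)$, with $u_t\not\equiv0$ and $Pu_t\le0$ for all $t$. If $u_t>0$ and $R_{u_t^{-4}g}>0$ for $t=0$, then the same holds for all $t$.
\end{lemma}

\begin{proof}
The set $\mathcal T$ of $t$ with $u_t>0$ and $L(1/u_t)>0$ is open in $[0,T]$ and contains $0$. If $\mathcal T\ne[0,T]$, let $t_*>0$ be the smallest element of the complement and $u=u_{t_*}$. Since $u_t\in\mathcal R$ for $t<t_*$, Lemma~\ref{lem:closed} gives $u\in\overline{\mathcal R}$, and $E(u)=\int uPu\le0$. By Proposition~\ref{prop:zero}, $u\in\mathcal R$. The metric $u^{-4}g$ has $R\ge0$ and $Q=-2u^7Pu\ge0$, so $R>0$ by Lemma~\ref{lem:Rpos}. Hence $t_*\in\mathcal T$, a contradiction.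
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:three}]
\emph{At least one case holds.} If $E<0$ somewhere on $\mathcal R$, Proposition~\ref{prop:B} gives $(+)$. Otherwise Proposition~\ref{prop:C} gives $(0)$ if $\kappa=0$ and $(-)$ with $c=2\kappa$ if $\kappa>0$.

\emph{At most one case holds.} By \eqref{eq:cov2}, the cases $(+)$, $(0)$, $(-)$ provide a smooth $\rho>0$ with $P\rho<0$, $P\rho=0$, $P\rho>0$ respectively. If $\rho,\rho'$ came from two different cases, then $\int\rho'P\rho$ and $\int\rho P\rho'$ would have different signs in $\{-,0,+\}$, but they are equal.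

\emph{Case $(0)$.} Let $u_0>0$ be smooth with $Pu_0=0$ and $R_{u_0^{-4}g}>0$. Since $(+)$ fails, $E\ge0$ on $\mathcal R$ by Proposition~\ref{prop:B}. For smooth $v$ and small $|t|$ we have $u_0+tv\in\mathcal R$, and $0\le E(u_0+tv)=t^2E(v)$ because $Pu_0=0$. So $P\ge0$ and $\lambda_1(P)=0$. Suppose $Pv=0$ with $v$ not a multiple of $u_0$; then $v$ is smooth and, replacing $v$ by $-v$ if necessary, negative somewhere. The functions $u_t=u_0+tv$ satisfy $u_t\not\equiv0$ and $Pu_t=0$, so by Lemma~\ref{lem:path} they are positive for all $t\ge0$, which is false for large $t$. Hence $\ker P$ is one-dimensional and $\lambda_2(P)>0$.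

\emph{Case $(+)$.} Let $u_0>0$ be smooth such that $u_0^{-4}g$ has $R>0$ and $Q$ a positive constant; then $Pu_0<0$ and $E(u_0)<0$. Statement (i) is Theorem~\ref{thm:two}(b). So $P:H^2\to H^{-2}$ is invertible and $P$ has exactly one nonpositive eigenvalue. We claim:
\begin{equation}\label{eq:mp}
\rho\text{ smooth},\ \rho\not\equiv0,\ P\rho\le0\quad\Longrightarrow\quad\rho>0\ \text{ and }\ R_{\rho^{-4}g}>0 .
\end{equation}
Let $u_t=(1-t)u_0+t\rho$, $0\le t\le1$. Then $Pu_t<0$ for $t<1$ and $Pu_1\le0$, so $u_t\not\equiv0$ for all $t$, and Lemma~\ref{lem:path} gives \eqref{eq:mp}. Statement (ii) is the case $\rho>0$, because $Q_{\rho^{-4}g}\ge0$ means $P\rho\le0$.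

(iii) The Green's function of $P$ with pole $p$ is $P^{-1}\delta_p\in H^2\subset C^0$; in particular it has a value at $p$. Put $K_p=-P^{-1}\delta_p\ne0$, so that
\begin{equation}\label{eq:K}
E(K_p,v)=-v(p)\qquad\text{for all }v\in H^2 .
\end{equation}
Let $f_j\ge0$ be smooth, supported in $B(p,1/j)$, with $\int f_j=1$. Then $|\int f_jv-v(p)|\le Cj^{-1/2}\|v\|_{H^2}$ by (F1), so $f_j\to\delta_p$ in $H^{-2}$ and $\rho_j=-P^{-1}f_j\to K_p$ in $H^2$ and uniformly. By \eqref{eq:mp}, $\rho_j\in\mathcal R$, so $K_p\in\overline{\mathcal R}$ by Lemma~\ref{lem:closed}. By \eqref{eq:K}, $E(K_p)=-K_p(p)\le0$, and Proposition~\ref{prop:zero} shows that $K_p>0$ on all of $M$, including $p$.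

(iv) Let $0\ne v\in H^2$ with $v(p)=0$, and suppose $E(v)\le0$. As $K_p(p)>0$, the functions $K_p$ and $v$ span a plane. By \eqref{eq:K}, $E(sK_p+tv)=-s^2K_p(p)+t^2E(v)\le0$ on this plane. By Lemma~\ref{lem:count}, $P$ would have two nonpositive eigenvalues, contradicting (i).

(v) The infimum of $I$ over positive functions in $H^2$ is at most $I(u_0)<0$. Take a minimizing sequence with $\max u_i=1$ and $E(u_i)<0$, and its limit $u$ from Lemma~\ref{lem:compact}. Then $u\ne0$ and $E(u)\le0$, so $u$ has no zero by (iv). Hence $W(u_i)\to W(u)$ and $I(u)\le\liminf I(u_i)$, so the infimum is attained at $u$ and is finite.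
\end{proof}

\begin{remark}
Statements (iii) and (iv) fail on the round sphere, so the exceptional classes cannot be included. The function $|\xi-p|$, a multiple of $1/G_p$, vanishes at $p$ and has energy zero by Example~\ref{ex:nonexc}. Moreover $P|\xi-p|=0$ away from $p$, because the corresponding $\varphi$ in Section~\ref{sec:sphere} is constant. An element of $H^{-2}$ supported at $p$ annihilates $H^2_p$ by Lemma~\ref{lem:hardy}, so it is a multiple of $\delta_p$; the multiple is nonzero since $P$ is invertible. Thus the Green's function of $P$ is a multiple of $|\xi-p|$ and vanishes on the diagonal.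
\end{remark}

\begin{thebibliography}{9}

\bibitem{HY}
Fengbo Hang and Paul C. Yang, \emph{A perturbation approach for Paneitz energy on standard three sphere}, arXiv:1802.09692 (2018).

\end{thebibliography}
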